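\title{The stabilized fundamental group of the branch curve complement of a simply connected symplectic four-manifold}

\begin{abstract}
For large $k$, a compact symplectic $4$-manifold $X$ with integral symplectic class is a branched covering $f_k:X\to\mathbb{CP}^2$ of degree $n_k$. The complement of the branch curve has a stabilized fundamental group $G_k$, which maps to $S_{n_k}\times\mathbb Z$ with kernel $G_k^0$. Auroux, Donaldson, Katzarkov and Yotov conjectured that for simply connected $X$ the abelianization of $G_k^0$ is $(\mathbb Z^2/\Lambda_k)^{n_k-1}$, where $\Lambda_k$ records intersection numbers with the hyperplane and ramification classes, and that the commutator subgroup of $G_k^0$ is a quotient of $(\mathbb Z_2)^2$. We prove this conjecture. We give an explicit presentation of $G_k$ that depends only on $n_k$ and $\Lambda_k$, and we show that the commutator subgroup is $(\mathbb Z_2)^r$, where $r$ counts which of two conditions on $w_2(X)$ hold.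
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Branch curves and the stabilized group}

Let $(X,\omega)$ be a compact connected symplectic $4$-manifold with integral symplectic class, and let $L$ be a line bundle with $c_1(L)=\frac1{2\pi}[\omega]$. By a theorem of Auroux and Katzarkov \cite{AK}, for all large enough $k$ there are branched covering maps $f_k:X\to\mathbb{CP}^2$ defined by approximately holomorphic sections of $L^{\otimes k}$. Their branch curves $D_k$ have only nodes, of both orientations, and complex cusps as singularities. Up to admissible creations and cancellations of pairs of nodes in the branch curve, the topology of $f_k$ is a symplectic invariant for large $k$.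

One would like to read invariants of $(X,\omega)$ off the plane curve $D_k$, and the first candidate is the fundamental group of its complement. Fix a generic line $\ell_\infty$ and put $\mathbb C^2=\mathbb{CP}^2\setminus\ell_\infty$. The group $\pi_1(\mathbb C^2-D_k)$ is generated by \emph{geometric generators}, the meridian loops around $D_k$. It carries two homomorphisms. The \emph{geometric monodromy} $\theta_k:\pi_1(\mathbb C^2-D_k)\to S_{n_k}$, where $n_k=\deg f_k$, is the monodromy of the $n_k$-fold covering induced by $f_k$; it sends each geometric generator to a transposition. The \emph{degree} $\deg:\pi_1(\mathbb C^2-D_k)\to\mathbb Z$ sends each geometric generator to $1$.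

A node of $D_k$ contributes a relation $[\gamma,\gamma']=1$ between meridians of its two branches. Two distinct ramification points lie over the node, so $\theta_k(\gamma)$ and $\theta_k(\gamma')$ are disjoint transpositions. Since pairs of nodes may be created and canceled, it is natural to impose all relations of this kind at once. Let $K_k$ be the normal subgroup generated by the commutators $[\gamma,\gamma']$ of all pairs of geometric generators whose images under $\theta_k$ are disjoint transpositions. The \emph{stabilized fundamental group} is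
\[
G_k=G_k(X,\omega)=\pi_1(\mathbb C^2-D_k)/K_k .
\]
Both $\theta_k$ and $\deg$ descend to $G_k$, and we put
\[
G_k^0=\ker\bigl((\theta_k,\deg):G_k\to S_{n_k}\times\mathbb Z\bigr).
\]
If $t,t'$ are geometric generators with the same transposition, then $tt'^{-1}\in G_k^0$, and such elements turn out to generate $G_k^0$ (Lemma~\ref{lem:generation}). So $G_k^0$ measures in how many ways two given sheets of the covering can be joined through the branch curve.

Let $K_X$ be the canonical class, $c_1(K_X)=-c_1(TX)$ for an almost complex structure compatible with $\omega$. The classes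
\[
L_k=k\,c_1(L),\qquad R_k=c_1(K_X)+3L_k
\]
in $H^2(X,\mathbb Z)$ are Poincar\'e dual to the hyperplane section $W=f_k^{-1}(\ell_\infty)$ and to the ramification curve $R\subset X$ of $f_k$, and $n_k=L_k\cdot L_k$. Put
\[
\Lambda_k=\{(\alpha\cdot L_k,\alpha\cdot R_k):\alpha\in H_2(X,\mathbb Z)\}\subset\mathbb Z^2 .
\]
Finally, $\mathcal R_n=\{x\in\mathbb Z^n:\sum x_i=0\}\cong\mathbb Z^{n-1}$ is the reduced regular representation of $S_n$, acting by permutation of coordinates, and $\mathbb Z_2=\mathbb Z/2\mathbb Z$.

\subsection{The conjecture}\label{sub:guess}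

Let $X$ be simply connected, and write $n=n_k$. A loop $\gamma$ in $\mathbb C^2-D_k$ with $\theta_k(\gamma)=1$ lifts to $n$ closed loops in $X-(W\cup R)$, one on each sheet. The group $H_1(X-(W\cup R))$ is generated by a meridian $\lambda$ of $W$ and a meridian $\mu$ of $R$, and each closed surface $\alpha$ in $X$ gives the relation $(\alpha\cdot L_k)\lambda+(\alpha\cdot R_k)\mu=0$; the group is $\mathbb Z^2/\Lambda_k$, and elements of $K_k$ have null-homotopic lifts (Proposition~\ref{prop:four} and its proof). Thus an element of $\ker\theta_k\subset G_k$ determines a vector in $(\mathbb Z^2/\Lambda_k)^n$, and conjugation permutes its entries. The sum of the entries is the class of the full preimage of $\gamma$. This class makes sense for every loop and is additive. The full preimage of a geometric generator consists of one meridian of $R$, which covers the loop twice, and $n-2$ loops that bound disks in $X-(W\cup R)$. So the sum equals $\deg(\gamma)\,\mu$ and vanishes on $G_k^0$. One is led to guess that the abelianization $\operatorname{Ab}G_k^0$ is the group of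 vectors with sum zero, which is $(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_n$.

One half of this is known (see \cite{ADKY}): if $X$ is simply connected, there is a natural surjective homomorphism
\[
\phi_k:\operatorname{Ab}G_k^0\to(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}\simeq(\mathbb Z^2/\Lambda_k)^{n_k-1},
\]
equivariant in the sense that $\phi_k(g^{-1}\gamma g)=\theta_k(g)\cdot\phi_k(\gamma)$ for $g\in G_k$ and $\gamma\in\operatorname{Ab}G_k^0$. The following conjecture is posed in \cite{ADKY}.

\medskip
\noindent\textbf{Conjecture.} \emph{If $X$ is simply connected and $k$ is large enough, then $\operatorname{Ab}G_k^0\simeq(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}$, and the commutator subgroup $[G_k^0,G_k^0]$ is a quotient of $(\mathbb Z_2)^2$.}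
\medskip

A surjection gives a lower bound for $G_k^0$. The conjecture asks for an upper bound, and this requires control of all relations in $G_k$. We obtain it by determining $G_k$ completely.

\subsection{Results}

\begin{definition}\label{def:model}
For an abelian group $\Pi$ and $\mu\in\Pi$, let $\mathbb G(n,\Pi,\mu)$ be the group with generators $\tau_{ij}(a)$ ($1\le i\ne j\le n$, $a\in\Pi$) and relations
\begin{itemize}
\item[(R1)] $\tau_{ij}(a)=\tau_{ji}(\mu-a)$;
\item[(R2)] $[\tau_{ij}(a),\tau_{kl}(b)]=1$ for $i,j,k,l$ distinct;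
\item[(R3)] $\tau_{ij}(a)\,\tau_{jk}(b)\,\tau_{ij}(a)^{-1}=\tau_{ik}(a+b)$ for $i,j,k$ distinct.
\end{itemize}
It maps to $S_n\times\mathbb Z$ by $\tau_{ij}(a)\mapsto((ij),1)$.
\end{definition}

\begin{theorem}\label{thm:conj}
If $X$ is simply connected and $k$ is large, then $\operatorname{Ab}G_k^0\simeq(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}$ equivariantly, and $[G_k^0,G_k^0]$ is a quotient of $(\mathbb Z_2)^2$.
\end{theorem}

\begin{theorem}\label{thm:strong}
If $X$ is simply connected and $k$ is large, then:
\begin{itemize}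
\item[(a)] $G_k\simeq\mathbb G(n_k,\mathbb Z^2/\Lambda_k,\mu)$ with $\mu=[(0,1)]$. The isomorphism carries geometric generators to the $\tau_{ij}(a)$, compatibly with $\theta_k$ and $\deg$.
\item[(b)] $[G_k^0,G_k^0]\simeq(\mathbb Z_2)^r$, where $r$ is the number of the following two conditions that hold: \emph{(i)} $X$ is spin; \emph{(ii)} $k\,c_1(L)\equiv w_2(X)\bmod 2$.
\end{itemize}
\end{theorem}

We compose paths so that $\theta_k$ is a homomorphism for the left action of $S_n$ on $\{1,\dots,n\}$: in a product $\gamma\gamma'$ the loop $\gamma'$ is traversed first. Equivariance in Theorem~\ref{thm:conj} then reads $v(g\gamma g^{-1})=\theta_k(g)\cdot v(\gamma)$; reversing the order of composition turns $g\gamma g^{-1}$ into $g^{-1}\gamma g$.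

\begin{example}
Let $X=\mathbb{CP}^2$ with $c_1(L)=H$ the class of a line. Then $L_k=kH$, $R_k=(3k-3)H$, and $\Lambda_k$ is generated by $(k,3k-3)$, so $\mathbb Z^2/\Lambda_k\simeq\mathbb Z\oplus\mathbb Z/\gcd(k,3)$. Here $w_2=H\bmod2\neq0$, so $r=1$ for $k$ odd and $r=0$ for $k$ even. Let $X=\mathbb{CP}^1\times\mathbb{CP}^1$ with $c_1(L)$ of bidegree $(p,q)$, $p,q>0$. The canonical class has bidegree $(-2,-2)$, so $w_2=0$, and $r=2$ if $kp$ and $kq$ are both even, $r=1$ otherwise. All three values of $r$ occur.
\end{example}

\subsection{Outline of the proof}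

The geometry enters through four properties (P1)--(P4) of $G_k$, proved in Sections \ref{sec:ram} and \ref{sec:four} from the facts about $f_k$ quoted in Section~\ref{sec:facts}. The one that carries the topology of $X$ is (P4): the stabilizer of a sheet, modulo the meridians that fix this sheet, is $\pi_1(X-(W\cup R))$, and this group is generated by two commuting meridians. This rests on a Lefschetz-type theorem for $X-R$ (Proposition~\ref{prop:cyclic}). That $k$ is large is used there for the estimates, and further to ensure that $D_k$ has a cusp and that $n_k\ge5$.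

The rest is group theory. Section~\ref{sec:torsor} shows that the meridians with a given transposition form a torsor under a group $\mathcal A$. Section~\ref{sec:coord} chooses coordinates on these torsors in which conjugation becomes multiplication of monomial matrices, identifies $\mathcal A$ with $\mathbb Z^2/\Lambda_k$, and proves Theorem~\ref{thm:strong}(a). Sections \ref{sec:kernel} and \ref{sec:comm} compute $G_k^0$ from the presentation. Section~\ref{sec:hand} contains three short computations that show the mechanism; each is used later.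

\section{Three computations by hand}\label{sec:hand}

\subsection{Monomial matrices}\label{sub:mono}

Let $\mathcal A$ be a group. A \emph{monomial matrix} over $\mathcal A$ is an $n\times n$ array with exactly one entry from $\mathcal A$ in each row and each column, all other entries being $0$. Such matrices multiply by the usual rule, since each sum has at most one nonzero term, and form the group $\mathcal A\wr S_n$. A matrix with entries at the places $(\sigma(j),j)$ maps to $\sigma\in S_n$; this is a homomorphism whose kernel is the group $\mathcal A^n$ of diagonal matrices. If a matrix has $x$ at $(i,j)$, its inverse has $x^{-1}$ at $(j,i)$.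

Fix a central element $m\in\mathcal A$. For $i\ne j$ and $a\in\mathcal A$ let $E_{ij}(a)$ have the entry $a$ at $(i,j)$, the entry $a^{-1}m$ at $(j,i)$, and $1$ at $(l,l)$ for $l\ne i,j$.

\begin{lemma}\label{lem:mono}
\emph{(a)} $E_{ij}(a)=E_{ji}(a^{-1}m)$. \emph{(b)} $E_{ij}(a)$ and $E_{kl}(b)$ commute for $i,j,k,l$ distinct. \emph{(c)} $E_{ij}(a)E_{jk}(b)E_{ij}(a)^{-1}=E_{ik}(ab)$ for $i,j,k$ distinct.
\end{lemma}

\begin{proof}
(a) The $(i,j)$ entry of $E_{ji}(a^{-1}m)$ is $(a^{-1}m)^{-1}m=a$. (b) The two matrices act in disjoint blocks. (c) The left side lies over $(ij)(jk)(ij)=(ik)$. Its $(i,k)$ entry is $a\cdot b\cdot1$. Its $(j,j)$ entry is $(a^{-1}m)\cdot1\cdot(a^{-1}m)^{-1}=1$. Its $(k,i)$ entry is $1\cdot(b^{-1}m)\cdot a^{-1}=(ab)^{-1}m$.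
\end{proof}

For $\mathcal A=\Pi$ abelian, written additively, and $m=\mu$, these are relations (R1)--(R3), so $\tau_{ij}(a)\mapsto E_{ij}(a)$ is a homomorphism $\mathbb G(n,\Pi,\mu)\to\Pi\wr S_n$. This explains the relations. A meridian with transposition $(ij)$ lifts to an arc from sheet $j$ to sheet $i$ and an arc from sheet $i$ to sheet $j$. Once the sheets are joined to a base point, the two arcs have homology classes $a$ and $\mu-a$, because together they form a meridian of $R$. The square $E_{ij}(a)^2$ is diagonal with $\mu$ at the places $i$ and $j$, and conjugation by a diagonal matrix with entries $v_1,\dots,v_n$ sends $E_{ij}(a)$ to $E_{ij}(a+v_i-v_j)$.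

\subsection{Four sheets}\label{sub:foursheets}

The matrix $E_{12}(a)^2E_{34}(c)^2$ has the same entry $\mu$ at the places $2$ and $3$, so it commutes with $E_{23}(b)$. If the model is right, the same relation must hold among meridians. Four sheets are the fewest for which disjoint transpositions exist, and the relation can be derived by hand.

Two elements $t,t'$ of a group are \emph{braided} if $tt't=t'tt'$. This is symmetric in $t,t'$ and equivalent to $tt't^{-1}=t'^{-1}tt'$.

\begin{lemma}\label{lem:foursheets}
Let $G$ be a group, $T\subset G$ a conjugation invariant subset, and $\theta:G\to S_n$ a homomorphism sending $T$ to transpositions, such that elements of $T$ with disjoint transpositions commute. Let $k,j,p,i$ be distinct and let $t_1,w,t\in T$ have transpositions $(kj)$, $(jp)$, $(pi)$. If $(t_1,w)$ and $(w,t)$ are braided, then $t_1^2t^2$ commutes with $w$.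
\end{lemma}

\begin{proof}
The elements $t_1,t$ commute. The idea is to build from the chain $t_1,w,t$ a second element of $T$ disjoint from $w$. Let $Y=(t_1t)\,w\,(t_1t)^{-1}\in T$. Its transposition is $(ki)$, so $Y$ commutes with $w$. Since $twt^{-1}=w^{-1}tw$, we have $Y=t_1w^{-1}twt_1^{-1}$, and therefore
\[
Y=wYw^{-1}=(wt_1w^{-1})\,t\,(wt_1w^{-1})^{-1}.
\]
Insert $wt_1w^{-1}=t_1^{-1}wt_1$, use $t_1tt_1^{-1}=t$, and then $wtw^{-1}=t^{-1}wt$:
\[
Y=t_1^{-1}\,wtw^{-1}\,t_1=t_1^{-1}t^{-1}\,w\,tt_1=(t_1t)^{-1}w\,(t_1t).
\]
Comparing with the definition of $Y$, $(t_1t)^2=t_1^2t^2$ commutes with $w$.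
\end{proof}

In other words $t^2wt^{-2}=t_1^{-2}wt_1^2$: a full twist at one end of $w$ equals the opposite full twist at the other end. The braid relations alone do not give this. The matrices $t_1=t=\bigl(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\bigr)$ and $w=\bigl(\begin{smallmatrix}1&0\\-1&1\end{smallmatrix}\bigr)$ satisfy $twt=wtw=\bigl(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\bigr)$, but $t^4$ does not commute with $w$. The collapse is caused by the commutation of $w$ with $Y$, that is, by the stabilization. The whole algebraic part of the proof is of this kind: spare indices produce commuting elements, and these force the meridians to behave like the matrices $E_{ij}(a)$.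

\subsection{Where the $2$-torsion comes from}\label{sub:clifford}

In $\Pi\wr S_n$ the kernel of the map to $S_n$ is abelian, so the matrices do not see $[G^0,G^0]$. The smallest case in which something is missed is $\Pi=\mathbb Z_2$, $\mu=1$. More generally let $h:\Pi\to\mathbb Z_2$ be a homomorphism with $h(\mu)=1$. Replacing each entry $x$ by $(-1)^{h(x)}$ turns $E_{ij}(a)$ into the real matrix with $\epsilon=(-1)^{h(a)}$ at $(i,j)$ and $-\epsilon$ at $(j,i)$, a rotation by a right angle in a coordinate plane. (For $h(\mu)=0$ one gets a reflection instead.) These rotations lift to the Clifford algebra, the real algebra of dimension $2^n$ generated by $\xi_1,\dots,\xi_n$ with $\xi_i^2=1$ and $\xi_i\xi_j=-\xi_j\xi_i$ for $i\ne j$.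

\begin{lemma}\label{lem:clifford}
Let $h:\Pi\to\mathbb Z_2$ be a homomorphism with $h(\mu)=1$. Then
\[
\Psi_h(\tau_{ij}(a))=\tfrac1{\sqrt2}\bigl(1+(-1)^{h(a)}\xi_i\xi_j\bigr)
\]
defines a homomorphism from $\mathbb G(n,\Pi,\mu)$ to the units of the Clifford algebra, and for $i,j,k$ distinct
\[
\Psi_h\bigl([\tau_{ij}(a)\tau_{ij}(0)^{-1},\ \tau_{jk}(b)\tau_{jk}(0)^{-1}]\bigr)=(-1)^{h(a)h(b)} .
\]
\end{lemma}

\begin{proof}
Let $q=\xi_i\xi_j$ and $\epsilon=\pm1$. Then $q^2=-1$, so $\frac1{\sqrt2}(1+\epsilon q)$ has inverse $\frac1{\sqrt2}(1-\epsilon q)$. Relation (R1) holds because $h(\mu-a)=1+h(a)$ and $\xi_j\xi_i=-\xi_i\xi_j$. Relation (R2) holds because $\xi_i\xi_j$ commutes with $\xi_k$ for $k\ne i,j$. For (R3), $q\xi_j=\xi_i=-\xi_jq$ gives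
\[
\tfrac12(1+\epsilon q)\,\xi_j\,(1-\epsilon q)=\tfrac12(1+\epsilon q)^2\xi_j=\epsilon q\xi_j=\epsilon\xi_i .
\]
So conjugation by $\Psi_h(\tau_{ij}(a))$ sends $\xi_j\xi_k$ to $(-1)^{h(a)}\xi_i\xi_k$, hence $\Psi_h(\tau_{jk}(b))$ to $\Psi_h(\tau_{ik}(a+b))$. Finally $\Psi_h(\tau_{ij}(a)\tau_{ij}(0)^{-1})$ is $1$ if $h(a)=0$ and $\frac12(1-q)^2=-\xi_i\xi_j$ if $h(a)=1$. The elements $\xi_i\xi_j$ and $\xi_j\xi_k$ anticommute: their products in the two orders are $\xi_i\xi_k$ and $\xi_k\xi_i$.
\end{proof}

So each such $h$ detects a $\mathbb Z_2$ in the commutator subgroup. When $\Pi$ is generated by $\mu$ and one more element there are at most two such $h$, and Theorem~\ref{thm:strong}(b) says that they detect everything.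

\section{The coverings $f_k$}\label{sec:facts}

From now on $X$ is simply connected, $k$ is large, and we write $f=f_k$, $D=D_k=f(R)$, $n=n_k$, $\theta=\theta_k$, $G=G_k$, $G^0=G_k^0$ and $\Gamma=\pi_1(\mathbb C^2-D)$.

\subsection{Meridians}

Let $M$ be a connected oriented $4$-manifold and $S\subset M$ an oriented surface that is a closed subset and a smooth submanifold. A \emph{meridian} of $S$ is the class in $\pi_1(M-S)$ of a loop that runs along a path from the base point to the boundary of a small disk meeting $S$ once, transversally and positively, goes once around the disk, and returns along the path. General position gives: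
\begin{itemize}
\item[(M1)] $M-S$ is connected, and $\pi_1(M-S)\to\pi_1(M)$ is onto with kernel generated by the set of all meridians;
\item[(M2)] a conjugate of a meridian is a meridian, and meridians around points of the same component of $S$ are conjugate;
\item[(M3)] removing a finite set from $M$ does not change $\pi_1(M)$.
\end{itemize}
The geometric generators of $\Gamma$ are the meridians of the smooth part of $D\cap\mathbb C^2$, oriented as the image of the symplectic curve $R$.

\subsection{Quoted facts}

The maps $f_k=[s_0:s_1:s_2]$ are the quasiholomorphic coverings constructed in \cite{A} and \cite{AK}. Let $J$ be an almost complex structure compatible with $\omega$ and $g$ the associated metric, and give $L$ a Hermitian connection with curvature $-i\omega$. All norms are taken in the rescaled metric $g_k=kg$. At this scale $L^{\otimes k}$ has curvature $-i\omega_k$, $\omega_k=k\omega$, of unit size, while the curvature of $g_k$ is $O(k^{-1})$ and $|\nabla^pJ|=O(k^{-p/2})$. The constants $C,\eta>0$ and those implied in $O(\cdot)$ do not depend on $k$.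 We use three facts from \cite{A,AK}, valid for $k$ large.

\begin{itemize}
\item[(F1)] In suitable oriented local charts $f$ is a local diffeomorphism, or the \emph{fold} $(x,y)\mapsto(x^2,y)$, or the \emph{cusp} $(x,y)\mapsto(x^3-xy,y)$. The curve $R$ is smooth and symplectic. The map $f|_R:R\to D$ is injective except over the nodes, where two points of $R$ are identified, and is an immersion except at the cusp points.
\item[(F2)] There are almost complex structures $J_k$ with $|\nabla^p(J_k-J)|\le Ck^{-1/2}$ ($p\le3$) such that, for the types defined by $J_k$: $|\nabla^ps_i|\le C$ and $|\nabla^p\bar\partial s_i|\le Ck^{-1/2}$ ($p\le3$); $|s|\ge\eta$ on $X$, where $s=(s_0,s_1,s_2)$; the $(2,0)$-Jacobian of $f$ is uniformly transverse to $0$; and $R$ is exactly the zero set of this Jacobian.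
\item[(F3)] $D$ is in braid position with respect to a pencil of lines with pole $p\notin D$, and $\ell_\infty$ is a generic line of the pencil. For another generic line $\ell$ of the pencil and $d=\deg D$, the group $\Gamma$ is generated by the image of a geometric basis $\gamma_1,\dots,\gamma_d$ of $\pi_1(\ell\cap\mathbb C^2-D)$. The braid monodromy is a factorization $\Delta^2=\prod_jQ_j^{-1}X_1^{r_j}Q_j$ in the braid group $B_d$, with $r_j\in\{1,\pm2,3\}$. By the Zariski--van Kampen theorem, the defining relations of $\Gamma$ say that each factor acts trivially on the images of the $\gamma_i$; equivalently, each factor gives one relation $\gamma=\gamma'$, $[\gamma,\gamma']=1$ or $\gamma\gamma'\gamma=\gamma'\gamma\gamma'$, with $\gamma,\gamma'$ conjugates of $\gamma_i$'s.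
\end{itemize}

We recall the terms. In (F2), $\partial$ and $\bar\partial$ are the $(1,0)$ and $(0,1)$ parts of a derivative, and the $(2,0)$-Jacobian is $\det\partial f$, a section of $\Lambda^{2,0}_{J_k}T^*X\otimes f^*\Lambda^2T\mathbb{CP}^2$. Uniform transversality is used in the form: the covariant derivative of the Jacobian has norm $>\eta$ wherever the Jacobian has norm $<\eta$. In (F3), all but finitely many lines of the pencil meet $D$ transversally and positively in $d$ smooth points; these are the generic lines. The group $\pi_1(\ell\cap\mathbb C^2-D)$ is free on $\gamma_1,\dots,\gamma_d$, positive loops around the $d$ points whose product $\gamma_1\cdots\gamma_d$ is a large positive circle around all of them. The braid group $B_d$ acts on this free group, $X_1$ is a standard half-twist, and the full twist $\Delta^2$ acts as conjugation by $(\gamma_1\cdots\gamma_d)^{\pm1}$.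

\section{The complement of the ramification curve}\label{sec:ram}

\begin{lemma}\label{lem:cusp}
For $k$ large, $D$ has a cusp; in particular $R\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $\nu$ and $\kappa$ be the numbers of nodes and cusps, and let $e$ denote the Euler characteristic. By (F1), points off $D$ have $n$ preimages, smooth points of $D$ have $n-1$, and nodes and cusps have $n-2$. So
\[
e(X)=n(3-e(D))+(n-1)(e(D)-\nu-\kappa)+(n-2)(\nu+\kappa)=3n-e(D)-\nu-\kappa .
\]
Since $e(R)=e(D)+\nu$, this gives $\kappa=3n-e(R)-e(X)$. The adjunction formula for the symplectic curve $R$ reads $e(R)=-R_k\cdot R_k-c_1(K_X)\cdot R_k$. With $R_k=c_1(K_X)+3L_k$ and $n=L_k\cdot L_k$,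
\[
\kappa=12\,L_k\cdot L_k+9\,c_1(K_X)\cdot L_k+2\,c_1(K_X)^2-e(X)=12k^2c_1(L)^2+O(k)>0 .\qedhere
\]
\end{proof}

We want to show that $\pi_1(X-R)$ is cyclic. For a holomorphic section $\sigma$ of a positive line bundle on a complex surface, $\log|\sigma|^2$ has negative definite Levi form, so its critical points have index at least $2$, and the complement of the zero set is built from a circle bundle by handles of index at least $2$. In our setting $\bar\partial\sigma$ is small but not zero, and the error term $\bar\partial\sigma/\sigma$ blows up near $R$. Uniform transversality keeps the critical points away from $R$, where the error is harmless. We first write $R$ as the zero set of a suitable section.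

\subsection{The Jacobian section}

Let
\[
\sigma=s_0\,\partial s_1\wedge\partial s_2-s_1\,\partial s_0\wedge\partial s_2+s_2\,\partial s_0\wedge\partial s_1,
\]
a section of the line bundle $E=\Lambda^{2,0}_{J_k}T^*X\otimes L^{\otimes3k}$. Give $\Lambda^{2,0}_{J_k}\subset\Lambda^2T^*X\otimes\mathbb C$ the induced Hermitian metric and the unitary connection obtained by projecting the Levi-Civita connection orthogonally. The curvature of a projected connection is the projection of the ambient curvature, here $O(k^{-1})$, plus a term quadratic in the derivative of the projection, here $O(|\nabla J_k|^2)=O(k^{-1})$. So the curvature of $E$ satisfies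
\begin{equation}\label{eq:curv}
F=-3i\omega_k+O(k^{-1/2}).
\end{equation}

\begin{lemma}\label{lem:sigma}
The zero set of $\sigma$ is $R$, and after changing $C$ and decreasing $\eta$,
\begin{gather}
|\nabla\sigma|\le C,\qquad|\bar\partial\sigma|\le Ck^{-1/2},\qquad|\nabla\bar\partial\sigma|\le Ck^{-1/2},\label{eq:est}\\
|\nabla\sigma|>\eta\quad\text{wherever }|\sigma|<\eta .\label{eq:transv}
\end{gather}
For $k$ large, $\sigma$ vanishes transversally along $R$.
\end{lemma}

\begin{proof}
Since $|s|\ge\eta$, the open sets $\{|s_i|>\eta/2\}$ cover $X$. We work where $|s_0|>\eta/2$; the formula for $\sigma$ is alternating in the indices, so the other cases differ by a sign. Let $\varphi_i=s_i/s_0$, $i=1,2$. Substituting $\partial s_i=s_0\,\partial\varphi_i+\varphi_i\,\partial s_0$, the terms containing $\partial s_0$ cancel in pairs, and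
\[
\sigma=s_0^3\;\partial\varphi_1\wedge\partial\varphi_2 .
\]
By (F2) the derivatives of $\varphi_i$ of order $\le3$ are bounded, and $\bar\partial\varphi_i=(\bar\partial s_i-\varphi_i\bar\partial s_0)/s_0$ is $O(k^{-1/2})$ with its derivatives of order $\le2$. What remains is to bound the $(0,1)$-derivative of the $1$-form $\partial\varphi$ for $\varphi=\varphi_i$. Let $Q=\frac12(1-iJ_k)$ be the projection to vectors of type $(1,0)$, so that $\partial\varphi=d\varphi\circ Q$ and $\nabla Q,\nabla^2Q=O(k^{-1/2})$. Let $Z_1,Z_2$ be of type $(1,0)$. As $Q\bar Z_1=0$, for any vector $V$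
\[
(\nabla_V\partial\varphi)(\bar Z_1)=d\varphi\bigl((\nabla_VQ)\bar Z_1\bigr),
\]
which bounds $\nabla_{\bar Z_2}\partial\varphi$ on vectors of type $(0,1)$. On vectors of type $(1,0)$, the symmetry of $\nabla d\varphi=\nabla\partial\varphi+\nabla\bar\partial\varphi$ gives
\[
(\nabla_{\bar Z_1}\partial\varphi)(Z_2)=(\nabla_{Z_2}\bar\partial\varphi)(\bar Z_1)+(\nabla_{Z_2}\partial\varphi)(\bar Z_1)-(\nabla_{\bar Z_1}\bar\partial\varphi)(Z_2).
\]
These identities express the $(0,1)$-derivative of $\partial\varphi$ as a sum of tensors, each containing a factor $\nabla\bar\partial\varphi$ or $\nabla Q$ and otherwise factors bounded with their first derivatives. So it is $O(k^{-1/2})$ together with its first derivative. The Leibniz rule, with $\bar\partial s_0=O(k^{-1/2})$, gives \eqref{eq:est}.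

In the affine chart with coordinates $z_i=\varphi_i$, the Jacobian of $f$ is $\psi\otimes f^*(\partial_{z_1}\wedge\partial_{z_2})$ with $\psi=\partial\varphi_1\wedge\partial\varphi_2$, while $\sigma=\psi\otimes s_0^3$. Both second factors have norm bounded above and below and bounded covariant derivative. If $\varepsilon$ is such a factor, then $\bigl|\,|\nabla(\psi\otimes\varepsilon)|-|\nabla\psi||\varepsilon|\,\bigr|\le|\psi||\nabla\varepsilon|$, so uniform transversality passes from the Jacobian to $\psi$ and from $\psi$ to $\sigma$, with a smaller constant. This gives \eqref{eq:transv}, and the zero sets agree. Along $R$ we have $|\partial\sigma|\ge\eta-O(k^{-1/2})$ and $|\bar\partial\sigma|=O(k^{-1/2})$, so $\nabla\sigma$ is a small perturbation of a nonzero complex linear form and is onto.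
\end{proof}

\subsection{The Morse argument}

\begin{proposition}\label{prop:cyclic}
For $k$ large, $R$ is connected and $\pi_1(X-R)$ is cyclic, generated by any meridian of $R$.
\end{proposition}

\begin{proof}
On $X-R$ put $\rho=\log|\sigma|^2$ and write $\nabla\sigma=\beta\sigma$ with $\beta$ a complex $1$-form. Then $d\rho=\beta+\bar\beta$ and $d\beta=F$. Split $\beta=\beta'+\beta''$ by type, so $\beta''=\bar\partial\sigma/\sigma$. Let $\alpha=-d\rho\circ J_k$. From $\beta'\circ J_k=i\beta'$ and $\beta''\circ J_k=-i\beta''$ we get $\alpha=2\operatorname{Im}\beta'-2\operatorname{Im}\beta''=2\operatorname{Im}\beta-4\operatorname{Im}\beta''$, hence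
\begin{equation}\label{eq:levi}
d\alpha=2\operatorname{Im}F-4\operatorname{Im}d\beta''.
\end{equation}

\emph{Critical points are far from $R$.} At a critical point of $\rho$, $\beta=-\bar\beta$. Taking $(1,0)$ parts, $\beta'=-\overline{\beta''}$, so $|\partial\sigma|=|\bar\partial\sigma|=O(k^{-1/2})$. Then $|\nabla\sigma|<\eta$, and $|\sigma|\ge\eta$ by \eqref{eq:transv}. By \eqref{eq:est}, at such a point $|d\beta''|\le C'(|\nabla\bar\partial\sigma|\,\eta^{-1}+|\bar\partial\sigma||\nabla\sigma|\,\eta^{-2})=O(k^{-1/2})$.

\emph{The Hessian has two negative directions.} Let $v\ne0$ be a tangent vector at a critical point and $V$ a vector field extending it. We have $\alpha(J_kV)=d\rho(V)$ and $\alpha(V)=-d\rho(J_kV)$, and $\alpha$ vanishes at the point. So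
\[
d\alpha(v,J_kv)=V\alpha(J_kV)-(J_kV)\alpha(V)=\operatorname{Hess}\rho(v,v)+\operatorname{Hess}\rho(J_kv,J_kv).
\]
By \eqref{eq:levi}, \eqref{eq:curv} and $J_k=J+O(k^{-1/2})$, the left side is $-6|v|^2+O(k^{-1/2})|v|^2<0$. A $3$-dimensional subspace $U$ of the tangent space meets $J_kU$ in a nonzero $J_k$-invariant subspace, so it contains $v$ and $J_kv$ for some $v\ne0$, and the Hessian is not positive semidefinite on $U$. Taking for $U$ the span of eigenvectors for the three largest eigenvalues, we see that the second smallest eigenvalue is negative.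

\emph{Perturbation.} Now $k$ is fixed. The critical set is a compact subset of $\{|\sigma|\ge\eta\}$. It has a compact neighborhood $V_0\subset\{|\sigma|>\eta/2\}$ on which the second smallest eigenvalue of $\nabla d\rho$ is $\le-c<0$, and $|d\rho|\ge c'>0$ on the compact set $\{|\sigma|\ge\eta/4\}\setminus\operatorname{int}V_0$. Add to $\rho$ a function supported in $\{|\sigma|>\eta/4\}$ that is small in $C^2$ compared with $c$ and $c'$ and makes the sum Morse. All critical points of the sum lie in $V_0$ and have index $\ge2$.

\emph{Handles.} Since $\sigma$ vanishes transversally, $\mathcal N=\{|\sigma|^2\le\varepsilon\}$ is a closed tubular neighborhood of $R$ for small $\varepsilon<\eta^2/16$. The boundary $\partial\mathcal N$ is the lowest level of the perturbed function on $X\setminus\operatorname{int}\mathcal N$, so this manifold, which is a deformation retract of $X-R$, is $\partial\mathcal N\times[0,1]$ with handles of index $\ge2$ attached. Such handles do not join components and add no generators to $\pi_1$. As $X-R$ is connected by (M1) and $R\ne\emptyset$,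 $\partial\mathcal N$ and $R$ are connected, and $\pi_1(\partial\mathcal N)\to\pi_1(X-R)$ is onto. The oriented circle bundle $\partial\mathcal N\to R$ carries a circle action whose orbits are the fibers, so the fiber class is central in $\pi_1(\partial\mathcal N)$. Hence some meridian of $R$ is central in $\pi_1(X-R)$. By (M2) all meridians are conjugate to it, hence equal to it, and by (M1) the quotient by the subgroup it generates is $\pi_1(X)=1$.
\end{proof}

\section{Four properties of $G$}\label{sec:four}

Let $T\subset G$ be the set of images of geometric generators, and for $i\ne j$ let $T_{ij}=T_{ji}=\{t\in T:\theta(t)=(ij)\}$. For $g\in G$,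
\begin{equation}\label{eq:conjT}
gT_{ab}g^{-1}=T_{\theta(g)a,\theta(g)b}.
\end{equation}
Let $H_j=\{g\in G:\theta(g)j=j\}$ be the stabilizer of sheet $j$. For $I\subset\{1,\dots,n\}$ let $N^I$ be the subgroup generated by the $T_{ab}$ with $a,b\in I$, and let $N_j=N^{\{j\}^c}$, the subgroup generated by the elements of $T$ that fix $j$. By \eqref{eq:conjT}, $N_j$ is normal in $H_j$.

\begin{proposition}\label{prop:four}
For $k$ large, $n\ge5$ and:
\begin{itemize}
\item[(P1)] $T$ is a single conjugacy class generating $G$, $\theta:G\to S_n$ is onto, and $G$ has the presentation with generators $\hat t$ ($t\in T$) and relations $\hat t\,\hat t'\,\hat t^{-1}=\widehat{tt't^{-1}}$ ($t,t'\in T$).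
\item[(P2)] Elements of $T$ with disjoint transpositions commute.
\item[(P3)] There is a braided pair $t\in T_{ab}$, $t'\in T_{bc}$ with $a,b,c$ distinct.
\item[(P4)] There is a central $\delta\in G$ with $\theta(\delta)=1$ such that for all $j$ and all $t\in T$ with $\theta(t)j\ne j$, the group $H_j/N_j$ is generated by the classes of $\delta$ and $t^2$.
\end{itemize}
Moreover $H_j/N_j\simeq\pi_1(X-(W\cup R))\simeq\mathbb Z^2/\Lambda_k$, where the class of $t^2$ in \emph{(P4)} corresponds to $[(0,1)]$ and the class of $\delta$ to $[(-1,0)]$.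
\end{proposition}

\begin{proof}
We have $n=k^2c_1(L)^2\to\infty$, and (P2) is the definition of $K_k$. The line $\ell_\infty$ meets $D$ transversally at smooth points. In a fold chart, where $D=\{u=0\}$ in target coordinates $(u,v)$, it is a graph $v=\phi(u)$, with smooth preimage $y=\phi(x^2)$. So $W$ is a smooth surface, oriented through $f$, and $W\cap f^{-1}(D)$ is finite.

\emph{Step 1: (P1).} The smooth part of $D\cap\mathbb C^2$ is the connected surface $R$ minus a finite set, so all geometric generators are conjugate in $\Gamma$ by (M2). The covering space $X-W-f^{-1}(D)$ is connected, being the complement of a set of codimension $2$, so the image of $\theta$ is transitive. A transitive group generated by transpositions is $S_n$.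

Let $\hat G$ be the group presented in (P1); it maps to $G$ by $\hat t\mapsto t$. Let $\Phi$ be the homomorphism from the free group on $\gamma_1,\dots,\gamma_d$ to $\hat G$ with $\gamma_i\mapsto\widehat{[\gamma_i]}$, where $[w]$ is the image of a word $w$ in $G$. The relations of $\hat G$ give $\hat s^{\pm1}\,\hat t\,\hat s^{\mp1}=\widehat{s^{\pm1}ts^{\mp1}}$, so by induction on the length of $w$,
\[
\Phi(w\gamma_iw^{-1})=\widehat{[w\gamma_iw^{-1}]} .
\]
Every defining relation of $G$, whether from (F3) or from $K_k$, has the form $w\gamma_iw^{-1}=w'\gamma_jw'^{-1}$: a commutation is $\gamma\gamma'\gamma^{-1}=\gamma'$, a braid relation is $(\gamma\gamma')\gamma(\gamma\gamma')^{-1}=\gamma'$, and $\gamma,\gamma'$ are conjugates of $\gamma_i$'s. Both sides have the same image $t$ in $G$, so $\Phi$ sends both to $\hat t$. Hence $\Phi$ induces $G\to\hat G$ with $t\mapsto\hat t$ for all $t\in T$, inverse to $\hat t\mapsto t$.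

\emph{Step 2: (P3).} Take a cusp (Lemma~\ref{lem:cusp}). In the model $(x^3-xy,y)$, $R$ is $y=3x^2$ and the branch curve is $27u^2=4v^3$. The local fundamental group of its complement is $\langle a,b\mid aba=bab\rangle$ with $a,b$ meridians. (The relation is unchanged if $a,b$ are both inverted, so the orientation of the curve in the chart does not matter.) The three sheets that meet at the cusp point form a connected covering, a neighborhood of the point minus a curve, and the other sheets are fixed. So $\theta(a),\theta(b)$ are transpositions generating a transitive subgroup of $S_3$; they are distinct and share one index. Joining to the base point by a path gives the pair.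

\emph{Step 3: the element $\delta$.} Let $\delta=\gamma_1\cdots\gamma_d$. Each factor of the braid monodromy moves every element of the free group within its class in $\Gamma$, so the product $\Delta^2$ does too. Since $\Delta^2$ acts as conjugation by $\delta^{\pm1}$, $\delta$ is central in $\Gamma$. On the sphere $\ell$, the large circle $\delta$ is the inverse of a small positive loop around the pole $p$, that is, the inverse of a meridian of $\ell_\infty$ at the point $p\notin D$. The covering is trivial near $p$, so $\theta(\delta)=1$. As $\ell_\infty-D$ is connected and $\delta$ is central, (M2) shows that every meridian of $\ell_\infty$ at a point off $D$ equals $\delta^{-1}$ in $\Gamma$.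

\emph{Step 4: $H_j/N_j=\pi_1(X-(W\cup R))$.} Let $\tilde H_j\subset\Gamma$ be the stabilizer of $j$ and $\tilde N_j$ the subgroup generated by the geometric generators fixing $j$. Then $\tilde H_j=\pi_1(X-W-f^{-1}(D),x_j)$, where $x_j$ is the $j$-th preimage of the base point. The set $f^{-1}(D)$ consists of $R$ and a residual curve, which we now fill in. Put $Y=X-(W\cup R)$, and let $\Sigma\subset Y$ be the finite set of points over nodes and cusps. Since $f$ is a local diffeomorphism on $Y$, $S=f^{-1}(D)\cap Y-\Sigma$ is a smooth surface, closed in $Y-\Sigma$. By (M1) and (M3), $\tilde H_j\to\pi_1(Y,x_j)$ is onto with kernel generated by the meridians of $S$. A meridian of $S$ based at $x_j$ projects to a geometric generator fixing $j$. Conversely let $\gamma$ be a geometric generator fixing $j$, with small loop around $z\in D$. The lift of $\gamma$ at $x_j$ is closed, so the small loop lifts to a closed loop near a preimage of $z$. This preimage is not on $R$, since in the fold model the lifts are not closed. So the lift is a meridian of $S$. Thus $\tilde H_j/\tilde N_j=\pi_1(Y,x_j)$.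

The stabilization does not change this quotient. The set of commutators $[\gamma,\gamma']$ defining $K_k$ is conjugation invariant, so it generates $K_k$, and
\[
[\gamma,\gamma']=(\gamma\gamma'\gamma^{-1})\,\gamma'^{-1}=\gamma\,(\gamma'\gamma\gamma'^{-1})^{-1}.
\]
One of the disjoint transpositions $\theta(\gamma),\theta(\gamma')$ fixes $j$. If $\theta(\gamma')$ does, then so does $\theta(\gamma\gamma'\gamma^{-1})=\theta(\gamma')$, and the first expression lies in $\tilde N_j$. If $\theta(\gamma)$ does, the second expression lies in $\tilde N_j$ for the same reason. So $K_k\subset\tilde N_j$ and $H_j/N_j=\tilde H_j/\tilde N_j=\pi_1(Y,x_j)$.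

\emph{Step 5: (P4).} The class $[\delta]\in H_j/N_j$ is central. By general position, a meridian of $W-R$ in $X-R$ is represented by a loop whose small circle surrounds a point of $W\setminus f^{-1}(D)$ and whose path avoids $f^{-1}(D)$. It projects to a meridian of $\ell_\infty$, so it equals $[\delta]^{-1}$ by Step 3. By (M1), $(H_j/N_j)/\langle[\delta]\rangle=\pi_1(X-R)$, which is generated by any meridian of $R$ (Proposition~\ref{prop:cyclic}). If $\theta(t)j\ne j$, the lift of $t^2$ at $x_j$ is a meridian of $R$, by the fold model. This proves (P4), and $H_j/N_j$ is abelian because $[\delta]$ is central.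

\emph{Step 6: homology.} It follows that $H_j/N_j=H_1(Y)$. The surface $W$ is connected. Indeed, the punctured lines $\ell'-(D\cup\{p\})$, for $\ell'$ generic in the pencil, are the fibers of a bundle over the connected space of generic lines, and so are their preimages under $f$. For $\ell'=\ell$ the preimage is a covering with monodromy group $\langle\theta(\gamma_i)\rangle=S_n$, so it is connected; for $\ell'=\ell_\infty$ it is $W$ minus a finite set. As $W$ and $R$ are connected closed oriented surfaces meeting in finitely many points, $H^2(W\cup R)=H^2(W)\oplus H^2(R)=\mathbb Z^2$. By duality $H_2(X,Y)\simeq H^2(W\cup R)$, and the sequence of the pair reads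
\[
H_2(X)\to\mathbb Z^2\to H_1(Y)\to H_1(X)=0 .
\]
The first map is $\alpha\mapsto(\alpha\cdot L_k,\alpha\cdot R_k)$. The vectors $(1,0)$ and $(0,1)$ are represented by small disks transverse to $W$ and $R$, whose boundaries are meridians.
\end{proof}

\begin{remark}[Simple connectivity]
Steps 1--4 do not use $\pi_1(X)=1$, and the proof of Proposition~\ref{prop:cyclic} uses it only in its last line. In general Step 5 shows that the quotient of $H_j/N_j$ by the normal subgroup generated by the classes of $\delta$ and $t^2$ is $\pi_1(X)$, so these two classes do not generate $H_j/N_j$ when $\pi_1(X)\ne1$.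
\end{remark}

\begin{remark}[Three sheets are too few]\label{rem:three}
Let $G=\langle a,b\mid aba=bab\rangle$ be the braid group $B_3$, $T$ the conjugacy class of $a$, $\theta(a)=(12)$, $\theta(b)=(23)$, $\delta=1$. This is the group of the cusp map $\mathbb C^2\to\mathbb C^2$, with $n=3$. Property (P1) follows as in Step 1, (P2) is empty, (P3) holds, and Step 4 gives $H_j/N_j=\pi_1(\mathbb C^2-\{y=3x^2\})=\mathbb Z$, generated by $t^2$, which is (P4). But $\ker\theta$ is the pure braid group $F_2\times\mathbb Z$, so $G^0$ contains the nonabelian free group $[F_2,F_2]$ and $[G^0,G^0]$ is infinite. A lower bound on $n$ is needed in what follows.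
\end{remark}

From now on we use only (P1)--(P4), $n\ge5$ and the identification $H_j/N_j\simeq\mathbb Z^2/\Lambda_k$. By (P1) and \eqref{eq:conjT} every $T_{ij}$ is nonempty. We write $\operatorname{ad}(g)x=gxg^{-1}$, and the letter $k$ is free to denote an index.

\section{The meridians over a transposition form a torsor}\label{sec:torsor}

In the model, $T_{ij}$ is a copy of $\Pi$ on which diagonal matrices act by translation. A priori $T_{ij}$ is only a set. Property (P4) bounds $H_j$, while (P2) says that a subgroup acts trivially on $T_{ij}$ if it is generated by meridians avoiding $i$ and $j$. To combine the two, we cut stabilizers into a part avoiding a given index and a small remainder. Put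
\[
A_{ij}=\langle T_{ij}\rangle\cap\ker\theta .
\]
By (P2), $A_{ij}$ commutes with $T_{ab}$ and $A_{ab}$ when $\{a,b\}\cap\{i,j\}=\emptyset$.

\begin{lemma}\label{lem:schreier}
For $i\ne j$ in $I$: $\{g\in N^I:\theta(g)i=i\}=A_{ij}\,N^{I\setminus\{i\}}$.
\end{lemma}

\begin{proof}
Let $S$ be the left side and $N'=N^{I\setminus\{i\}}$. By \eqref{eq:conjT}, $N'$ is normal in $S$, and $A_{ij}\subset S$, so $A_{ij}N'$ is a subgroup of $S$. Schreier's lemma says: if a group generated by a set $\mathcal T$ acts transitively on $I$, and $q_l$ ($l\in I$) are elements with $q_l\cdot i=l$ and $q_i=1$, then the stabilizer of $i$ is generated by the $q_{t\cdot l}^{-1}\,t\,q_l$ with $t\in\mathcal T$, $l\in I$. Take $\mathcal T=\bigcup_{a,b\in I}T_{ab}$, fix $q_j=q\in T_{ij}$, and for $l\in I\setminus\{i,j\}$ let $q_l=v_lqv_l^{-1}\in T_{il}$ with $v_l\in T_{jl}$. Let $l'=\theta(t)l$.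
\begin{itemize}
\item If $l'=l$, then $q_l^{-1}tq_l\in T$ fixes $i$ and its transposition has support in $I$, so it lies in $N'$.
\item If $l\ne l'$ are both different from $i$, then $t\in T_{ll'}\subset N'$ and $q_{l'}^{-1}tq_l=q_{l'}^{-1}(tq_lt^{-1})\,t$ with $tq_lt^{-1}\in T_{il'}$.
\item If $l=i\ne l'$ the generator is $q_{l'}^{-1}t$ with $t\in T_{il'}$. If $l'=i\ne l$ it is $tq_l$ with $t\in T_{il}$.
\end{itemize}
It remains to show that $q_l^{-1}w$ and $wq_l$ lie in $A_{ij}N'$ for $w\in T_{il}$. For $l=j$ they lie in $A_{ij}$. For $l\ne j$, $w'=v_l^{-1}wv_l\in T_{ij}$, so they have the form $v_lav_l^{-1}$ with $a=q^{-1}w'$ or $w'q$ in $A_{ij}$. Now $v_lav_l^{-1}=a\,(a^{-1}v_la)\,v_l^{-1}$, and $v_l$, $a^{-1}v_la\in T_{jl}\subset N'$.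
\end{proof}

The next lemma is where (P4) enters. The freedom to choose the index $l$ is what makes it useful.

\begin{lemma}\label{lem:key}
For $i,j,l$ distinct and $t\in T_{ij}$: $T_{ij}=\{hth^{-1}:h\in A_{il}\}$.
\end{lemma}

\begin{proof}
The inclusion $\supset$ follows from \eqref{eq:conjT}. Let $t'\in T_{ij}$ and write $t'=gtg^{-1}$ by (P1). Then $\theta(g)$ preserves $\{i,j\}$, and after replacing $g$ by $gt$ if necessary, $g\in H_i\cap H_j$. By (P4) for $H_j/N_j$ and the given $t$, $g=h'\delta^at^{2b}$ with $h'\in N_j$, and $\theta(h')=\theta(g)$ fixes $i$. The factors $\delta^a$ and $t^{2b}$ commute with $t$, so $t'=h'th'^{-1}$. By Lemma~\ref{lem:schreier} with $I=\{j\}^c$, $h'=hh''$ with $h\in A_{il}$ and $h''\in N^{\{i,j\}^c}$, and $h''$ commutes with $t$ by (P2).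
\end{proof}

A first consequence is that the single cusp of (P3) spreads to all pairs.

\begin{lemma}\label{lem:braided}
For $a,b,c$ distinct, all pairs $(t,w)\in T_{ab}\times T_{bc}$ are braided.
\end{lemma}

\begin{proof}
Conjugating the pair in (P3) by a suitable element, we get a braided pair $(s,w_0)\in T_{ab}\times T_{bc}$. Choose $l\notin\{a,b,c\}$. By Lemma~\ref{lem:key}, $t=hsh^{-1}$ with $h\in A_{al}$, which commutes with $w_0$; conjugating by $h$, $(t,w_0)$ is braided. Also $w=h_1w_0h_1^{-1}$ with $h_1\in A_{cl}$, which commutes with $t$; so $(t,w)$ is braided.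
\end{proof}

Transitivity is half of a torsor structure. Freeness comes from the fact that $T_{1n}$ can be moved from either end, and the two actions commute. For $j\notin\{1,n\}$ let $\mathcal A$ be the image of $A_{1j}$ and $\mathcal A'$ the image of $A_{nj}$ in the group $\operatorname{Sym}(T_{1n})$ of permutations of $T_{1n}$, acting by $\operatorname{ad}$.

\begin{lemma}\label{lem:torsor}
The groups $\mathcal A$ and $\mathcal A'$ do not depend on $j$. The group $\mathcal A$ acts simply transitively on $T_{1n}$ and is the full centralizer of $\mathcal A'$ in $\operatorname{Sym}(T_{1n})$.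
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:schreier} with $I=\{n\}^c$, $N_n\cap H_1=A_{1j}N^{\{1,n\}^c}$, and the second factor acts trivially on $T_{1n}$. So $\mathcal A$ is the image of $N_n\cap H_1$, and by the same argument with $1$ and $n$ exchanged $\mathcal A'$ is the image of $N_1\cap H_n$. Taking $A_{1j}$ and $A_{nj'}$ with $j\ne j'$, we see that $\mathcal A$ and $\mathcal A'$ commute. Both are transitive by Lemma~\ref{lem:key}. Let $\mathcal C\supset\mathcal A$ be the centralizer of $\mathcal A'$. If $c\in\mathcal C$ fixes a point $x$, it fixes $a'x$ for all $a'\in\mathcal A'$, so $c=1$. Thus $\mathcal C$ acts freely, and $\mathcal A$ is simply transitive. Given $c\in\mathcal C$, choose $a\in\mathcal A$ with $ax=cx$; then $a^{-1}c\in\mathcal C$ fixes $x$, so $c=a$.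
\end{proof}

We do not yet know that $\mathcal A$ is abelian, or how it is related to $H_1/N_1$. Both will follow once $G$ is represented by monomial matrices over $\mathcal A$.

\section{Coordinates and the presentation of $G$}\label{sec:coord}

We want bijections $\alpha_{ij}:T_{ij}\to\mathcal A$ that turn conjugation into the rule of Lemma~\ref{lem:mono}(c). The index $n$ serves as an observer. An element $t\in T_{ij}$ with $i,j<n$ acts by conjugation as a bijection $T_{jn}\to T_{in}$, and if all $T_{in}$ are identified with $T_{1n}$, this bijection becomes a permutation of $T_{1n}$. An element of $T_{in}$ is instead recorded by its position in the torsor. The point is that the two kinds of coordinates fit together.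

Fix $o_i\in T_{1i}$ for $2\le i\le n$. For $1<i<n$ let $\iota_i=\operatorname{ad}(o_i):T_{1n}\to T_{in}$, and let $\iota_1=\mathrm{id}$. For $i\ne j$ in $\{1,\dots,n-1\}$ and $t\in T_{ij}$ put
\[
\alpha_{ij}(t)=\iota_i^{-1}\circ\operatorname{ad}(t)|_{T_{jn}}\circ\iota_j\in\operatorname{Sym}(T_{1n}).
\]
Choose $k\notin\{1,i,j,n\}$; this is where $n\ge5$ is needed. The elements $o_i,o_j,t$ commute with $A_{nk}$, so $\alpha_{ij}(t)$ centralizes $\mathcal A'$, and $\alpha_{ij}(t)\in\mathcal A$ by Lemma~\ref{lem:torsor}.

\begin{lemma}\label{lem:m}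
For $i<n$, all $t^2$ with $t\in T_{ij}$, $j\ne i,n$, induce the same permutation $m_i$ of $T_{in}$. The permutation $m=m_1$ is a central element of $\mathcal A$, $\iota_i^{-1}m_i\iota_i=m$, and $\alpha_{ij}(t)\alpha_{ji}(t)=m$ for $i,j<n$ and $t\in T_{ij}$.
\end{lemma}

\begin{proof}
Let $t\in T_{ij}$, $t'\in T_{ik}$ with $i,j,k<n$ distinct, and restrict $\operatorname{ad}(tt't)=\operatorname{ad}(t'tt')$ to $T_{in}$. On the left, $t$ maps $T_{in}$ to $T_{jn}$, where $t'$ acts trivially, so we get $\operatorname{ad}(t^2)$. On the right, $t'$ maps $T_{in}$ to $T_{kn}$, where $t$ acts trivially, so we get $\operatorname{ad}(t'^2)$. Two elements of the same $T_{ij}$ are both compared with such a $t'$. For $t\in T_{1j}$, $t^2\in A_{1j}$, so $m\in\mathcal A$; and for $g\in A_{1j}$, $gt^2g^{-1}=(gtg^{-1})^2$ with $gtg^{-1}\in T_{1j}$, so $m$ is central. For $1<i<n$, $o_i^2$ induces both $m_i$ on $T_{in}$ and $m$ on $T_{1n}$, so $\iota_i^{-1}m_i\iota_i=\operatorname{ad}(o_i^{-1}o_i^2o_i)|_{T_{1n}}=m$. Finally $\alpha_{ij}(t)\alpha_{ji}(t)=\iota_i^{-1}\operatorname{ad}(t^2)|_{T_{in}}\iota_i=m$.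
\end{proof}

For $i<n$ and $w\in T_{in}$ let $\alpha_{in}(w)$ be the unique element of $\mathcal A$ with $\iota_i^{-1}(w)=\alpha_{in}(w)\cdot o_n$, and put $\alpha_{ni}(w)=\alpha_{in}(w)^{-1}m$. Then $\alpha_{in}:T_{in}\to\mathcal A$ is a bijection, and $\alpha_{ji}=\alpha_{ij}^{-1}m$ for all $i\ne j$.

\begin{lemma}\label{lem:cocycle}
For $i,j,k$ distinct, $t\in T_{ij}$, $t'\in T_{jk}$ and $t''=tt't^{-1}\in T_{ik}$, we have $\alpha_{ik}(t'')=\alpha_{ij}(t)\,\alpha_{jk}(t')$.
\end{lemma}

\begin{proof}
There are four cases, by the position of $n$.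

\emph{Case $n\notin\{i,j,k\}$.} The element $t^{-1}$ acts trivially on $T_{kn}$, so $\operatorname{ad}(t'')$ is the composite $T_{kn}\to T_{jn}\to T_{in}$ of $\operatorname{ad}(t')$ and $\operatorname{ad}(t)$. Insert $\iota_j\iota_j^{-1}$ in the middle.

\emph{Case $k=n$.} Here $\iota_i^{-1}(tt't^{-1})=\alpha_{ij}(t)\,\iota_j^{-1}(t')=\alpha_{ij}(t)\alpha_{jn}(t')\cdot o_n$.

\emph{Case $i=n$.} By Lemma~\ref{lem:braided}, $t''=t'^{-1}tt'$, so $t=t't''t'^{-1}$ with $t'\in T_{jk}$, $t''\in T_{kn}$. The previous case gives $\alpha_{jn}(t)=\alpha_{jk}(t')\alpha_{kn}(t'')$. Hence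
\[
\alpha_{nk}(t'')=\alpha_{kn}(t'')^{-1}m=\alpha_{jn}(t)^{-1}\alpha_{jk}(t')\,m=\alpha_{nj}(t)\,\alpha_{jk}(t').
\]

\emph{Case $j=n$.} Now $t\in T_{in}$, $t'\in T_{kn}$ are recorded by position and $t''\in T_{ik}$ by its action. To use the case of last index $n$, we find the element of $T_{kn}$ that $t''$ conjugates to $t$:
\[
t''^{-1}tt''=t\,(t'^{-1}tt')\,t^{-1}=t\,(tt't^{-1})\,t^{-1}=t^2t't^{-2}.
\]
So $\alpha_{in}(t)=\alpha_{ik}(t'')\,\alpha_{kn}(t^2t't^{-2})$. The action of $t^2$ is a twist at the end $n$ of $t'$, which the coordinates do not describe directly. Lemma~\ref{lem:foursheets} moves it to the other end: take $l\notin\{i,k,n\}$ and $t_1\in T_{lk}$, and apply the lemma to the chain $t_1\in T_{lk}$, $t'\in T_{kn}$, $t\in T_{ni}$, braided by Lemma~\ref{lem:braided}. It gives $t^2t't^{-2}=t_1^{-2}t't_1^2=m_k^{-1}(t')$. Since $\iota_k^{-1}m_k^{-1}=m^{-1}\iota_k^{-1}$, we get $\alpha_{kn}(t^2t't^{-2})=m^{-1}\alpha_{kn}(t')$, and so $\alpha_{ik}(t'')=\alpha_{in}(t)\,\alpha_{kn}(t')^{-1}m=\alpha_{in}(t)\,\alpha_{nk}(t')$.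
\end{proof}

For $t\in T_{ij}$ put $M(t)=E_{ij}(\alpha_{ij}(t))\in\mathcal A\wr S_n$. By Lemma~\ref{lem:mono}(a) and $\alpha_{ji}=\alpha_{ij}^{-1}m$, this does not depend on the order of $i,j$.

\begin{proposition}\label{prop:M}
$M$ extends to a homomorphism $M:G\to\mathcal A\wr S_n$ lifting $\theta$.
\end{proposition}

\begin{proof}
By the presentation in (P1) it suffices to show $M(t)M(t')M(t)^{-1}=M(tt't^{-1})$ for all $t,t'\in T$. For disjoint transpositions this is (P2) and Lemma~\ref{lem:mono}(b). For transpositions sharing one index, named $j$, it is Lemma~\ref{lem:mono}(c) and Lemma~\ref{lem:cocycle}. Let $t,t'\in T_{ij}$. Choose $v\in T_{ik}$ with $k\ne i,j$ and put $q=v^{-1}t'v\in T_{kj}$, so $t'=vqv^{-1}$. The case of one shared index applies to the pairs $(v,q)$, $(t,v)$, $(t,q)$ and to $tvt^{-1}\in T_{jk}$, $tqt^{-1}\in T_{ki}$, and gives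
\begin{align*}
M(t)M(t')M(t)^{-1}&=M(t)\,M(v)M(q)M(v)^{-1}M(t)^{-1}\\
&=M(tvt^{-1})\,M(tqt^{-1})\,M(tvt^{-1})^{-1}=M(tt't^{-1}).\qedhere
\end{align*}
\end{proof}

\begin{lemma}\label{lem:iso}
The map $h\mapsto M(h)_{11}$ induces an isomorphism $H_1/N_1\to\mathcal A$, under which the class of $t^2$ ($t\in T_{1j}$) corresponds to $m$.
\end{lemma}

\begin{proof}
On $H_1$ the matrices $M(h)$ have an entry at $(1,1)$, and $h\mapsto M(h)_{11}$ is a homomorphism. It is trivial on the generators of $N_1$. It is onto: $\alpha_{1n}(o_n)=1$, so $M(wo_n^{-1})_{11}=\alpha_{1n}(w)$ for $w\in T_{1n}$, and $\alpha_{1n}$ is bijective. For injectivity fix $k\notin\{1,n\}$. By Lemma~\ref{lem:schreier} with $I=\{1,\dots,n\}$, $H_1=A_{1k}N_1$, so a class in the kernel is represented by $h\in A_{1k}$ with $M(h)_{11}=1$. The matrix $M(h)$ is diagonal and $M(h)_{nn}=1$. For $w\in T_{1n}$, comparing $(1,n)$ entries gives $\alpha_{1n}(hwh^{-1})=\alpha_{1n}(w)$, so $hwh^{-1}=w$. Then $h=whw^{-1}\in w\langle T_{1k}\rangle w^{-1}=\langle T_{nk}\rangle\subset N_1$. Finally $M(t^2)_{11}=\alpha_{1j}(t)\alpha_{j1}(t)=m$.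
\end{proof}

By Proposition~\ref{prop:four}, $\mathcal A$ is abelian. We write it additively as $\Pi\simeq\mathbb Z^2/\Lambda_k$, with $\mu=m=[(0,1)]$ and $\lambda=[(1,0)]$, so that $\Pi=\langle\lambda,\mu\rangle$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Every $\alpha_{ij}:T_{ij}\to\Pi$ is bijective. We know this for $\alpha_{in}$, hence for $\alpha_{ni}=\mu-\alpha_{in}$. For $i,j<n$ fix $t'\in T_{jn}$. The map $t\mapsto tt't^{-1}=t'^{-1}tt'$ is a bijection $T_{ij}\to T_{in}$, and $\alpha_{in}(tt't^{-1})=\alpha_{ij}(t)+\alpha_{jn}(t')$, so $\alpha_{ij}$ is bijective.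

Send $\tau_{ij}(a)$ to the element of $T_{ij}$ with $\alpha_{ij}=a$. Relations (R1)--(R3) hold in $G$ by $\alpha_{ji}=\mu-\alpha_{ij}$, (P2) and Lemma~\ref{lem:cocycle}. This defines a homomorphism $\mathbb G(n,\Pi,\mu)\to G$, compatible with the maps to $S_n\times\mathbb Z$. For the inverse, send $\hat t$ to $\tau_{ij}(\alpha_{ij}(t))$ for $t\in T_{ij}$, which is well defined by (R1). The relations of (P1) for disjoint transpositions and for one shared index go to (R2) and (R3). For equal transpositions we show that (R1)--(R3) imply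
\begin{equation}\label{eq:same}
\tau_{ij}(a)\,\tau_{ij}(b)\,\tau_{ij}(a)^{-1}=\tau_{ij}(2a-b).
\end{equation}
By (R3), $\tau_{ij}(b)=\tau_{ik}(b)\tau_{kj}(0)\tau_{ik}(b)^{-1}$. Conjugation by $\tau_{ij}(a)=\tau_{ji}(\mu-a)$ sends $\tau_{ik}(b)$ to $\tau_{jk}(\mu-a+b)$, and $\tau_{kj}(0)=\tau_{jk}(\mu)$ to $\tau_{ik}(a+\mu)=\tau_{ki}(-a)$. By (R3) again the result is $\tau_{ji}(\mu-2a+b)=\tau_{ij}(2a-b)$. Identity \eqref{eq:same} holds in $G$ as well, so it is the image of the remaining relation of (P1). The two homomorphisms are inverse on generators.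
\end{proof}

From now on $\tau_{ij}(a)$ denotes the element of $T_{ij}$ with $M(\tau_{ij}(a))=E_{ij}(a)$. In particular $M$ is injective on $T$.

\section{The group $G^0$}\label{sec:kernel}

\subsection{The commutator pairing}

Let $P=\ker\theta\supset G^0$. For $g\in P$ let $v(g)\in\Pi^n$ be the diagonal of $M(g)$, and let $e_1,\dots,e_n$ be the standard basis of $\mathbb Z^n$; we write $ae_i$ for the vector of $\Pi^n$ with $a$ at place $i$. Conjugating matrices, and using that $M$ is injective on $T$,
\begin{equation}\label{eq:shift}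
g\,\tau_{ij}(a)\,g^{-1}=\tau_{ij}(a+v_i(g)-v_j(g)),\qquad v(xgx^{-1})=\theta(x)\,v(g)
\end{equation}
for $g\in P$, $x\in G$, where $S_n$ permutes coordinates.

\begin{remark}
The map $v$ is the vector of homology classes of lifts from Section~\ref{sub:guess}. For the first entry this is Lemma~\ref{lem:iso} and Step 4 of Proposition~\ref{prop:four}. If $\theta(x)1=j$, then $v_j(g)=v_1(x^{-1}gx)$, and the lift of $x^{-1}gx$ on sheet $1$ is the lift of $g$ on sheet $j$ conjugated by a path.
\end{remark}

Let $Z=\ker M=\ker v$. By \eqref{eq:shift} an element of $Z$ commutes with all of $T$, so $Z$ is central in $G$. Since $v(P)$ is abelian, $[P,P]\subset Z$. In a group whose commutators are central, $[g,h]=ghg^{-1}h^{-1}$ is multiplicative in each variable. It depends only on $g,h$ modulo $Z$, so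
\[
[g,h]=\Omega(v(g),v(h))\qquad(g,h\in P)
\]
for a bimultiplicative map $\Omega:v(P)\times v(P)\to Z$ with $\Omega(x,y)=\Omega(y,x)^{-1}$. It is $S_n$-invariant, by \eqref{eq:shift} and because conjugation fixes $Z$ pointwise.

The group $Z$ is not known at this point; it contains whatever the matrices miss. The plan is to find generators of $G^0$ that satisfy the relations of $\Pi\otimes\mathcal R_n$ up to values of $\Omega$. For $i\ne j$ and $a,p\in\Pi$ put
\[
u_{ij}(a;p)=\tau_{ij}(a+p)\,\tau_{ij}(p)^{-1}\in G^0,\qquad u_{ij}(a)=u_{ij}(a;0).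
\]
The diagonal entries of $E_{ij}(a+p)E_{ij}(p)^{-1}$ are $(a+p)-p$ at $i$ and $(\mu-a-p)-(\mu-p)$ at $j$, so $v(u_{ij}(a;p))=a(e_i-e_j)$. For $i,j,k$ distinct define
\[
c(a,b)=\Omega\bigl(a(e_i-e_j),\,b(e_j-e_k)\bigr)=[u_{ij}(a),u_{jk}(b)]\in Z .
\]
By $S_n$-invariance this does not depend on $i,j,k$, and it is bimultiplicative in $a,b$.

\begin{lemma}\label{lem:rels}
For $a,b,p\in\Pi$ and $i,j,k$ distinct:
\begin{align}
c(a,b)&=c(b,a)^{-1},\label{eq:skew}\\
u_{ij}(a;p)&=c(p,a)^{-1}\,u_{ij}(a),\label{eq:p}\\
u_{ij}(a+b)&=c(a,b)\,u_{ij}(a)\,u_{ij}(b),\label{eq:add}\\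
u_{ji}(a)&=c(\mu,a)\,c(a,a)\,u_{ij}(a)^{-1},\label{eq:orient}\\
u_{ik}(a)&=c(\mu,a)^{-1}\,u_{ij}(a)\,u_{jk}(a),\label{eq:comp}\\
c(\mu,a)&=c(a,a).\label{eq:claim}
\end{align}
In particular $c(a,a)^2=1$.
\end{lemma}

\begin{proof}
\eqref{eq:skew}: exchange the arguments of $\Omega$ and change the sign of both,
\[
c(a,b)=\Omega\bigl(b(e_j-e_k),a(e_i-e_j)\bigr)^{-1}=\Omega\bigl(b(e_k-e_j),a(e_j-e_i)\bigr)^{-1}=c(b,a)^{-1}.
\]

\eqref{eq:p}: let $g=u_{ik}(p)$. By \eqref{eq:shift}, $g\tau_{ij}(x)g^{-1}=\tau_{ij}(x+p)$, so $u_{ij}(a;p)=gu_{ij}(a)g^{-1}=[g,u_{ij}(a)]\,u_{ij}(a)$, and $[g,u_{ij}(a)]=\Omega(p(e_k-e_i),a(e_i-e_j))^{-1}=c(p,a)^{-1}$.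

\eqref{eq:add}: $u_{ij}(a+b)=u_{ij}(a;b)\,u_{ij}(b)$; apply \eqref{eq:p} and \eqref{eq:skew}.

\eqref{eq:orient}: \eqref{eq:add} for the pair $(-a,a)$ gives $u_{ij}(-a)=c(a,a)\,u_{ij}(a)^{-1}$. By (R1), $u_{ji}(a)=\tau_{ij}(\mu-a)\tau_{ij}(\mu)^{-1}=u_{ij}(-a;\mu)$, which is $c(\mu,a)\,u_{ij}(-a)$ by \eqref{eq:p}.

\eqref{eq:comp}: this comes from comparing two braid relations. Let $t=\tau_{ij}(a)$, $s=\tau_{ij}(0)$, $w=\tau_{jk}(0)$ and $u=ts^{-1}=u_{ij}(a)$. Substituting $t=us$ in $twt=wtw$ gives $u\cdot(sw)u(sw)^{-1}\cdot sws=wuw^{-1}\cdot wsw$, and since $sws=wsw$,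
\[
u\cdot(sw)\,u\,(sw)^{-1}=wuw^{-1}.
\]
By (R1) and (R3), conjugation by $w=\tau_{kj}(\mu)$ sends $\tau_{ij}(x)=\tau_{ji}(\mu-x)$ to $\tau_{ki}(2\mu-x)=\tau_{ik}(x-\mu)$, and conjugation by $s=\tau_{ji}(\mu)$ sends $\tau_{ik}(y)$ to $\tau_{jk}(y+\mu)$. So $wuw^{-1}=u_{ik}(a;-\mu)$ and $(sw)u(sw)^{-1}=u_{jk}(a)$. Thus $u_{ij}(a)u_{jk}(a)=u_{ik}(a;-\mu)=c(\mu,a)\,u_{ik}(a)$.

\eqref{eq:claim}: we compute $u_{ik}(a)^{-1}$ in two ways. Put $\zeta=c(\mu,a)c(a,a)$ and $y_0=u_{ij}(a)u_{jk}(a)$. Identity \eqref{eq:comp} for the triple $(k,j,i)$ reads $u_{ki}(a)=c(\mu,a)^{-1}u_{kj}(a)u_{ji}(a)$. Inserting \eqref{eq:orient} three times, $\zeta\,u_{ik}(a)^{-1}=c(\mu,a)^{-1}\zeta^2\,y_0^{-1}$, that is, $u_{ik}(a)^{-1}=c(a,a)\,y_0^{-1}$. Inverting \eqref{eq:comp} gives $u_{ik}(a)^{-1}=c(\mu,a)\,y_0^{-1}$.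
\end{proof}

Note that $c(a,a)$ is a value of $\Omega$ on two different vectors, so it need not be trivial; Lemma~\ref{lem:clifford} shows that it can have order $2$.

\subsection{Generators}

\begin{lemma}\label{lem:generation}
$G^0$ is generated by the elements $u_{ij}(a;p)$.
\end{lemma}

\begin{proof}
The $u_{ij}(a;p)$ are exactly the products $tt'^{-1}$ with $t,t'$ in a common $T_{ij}$. By \eqref{eq:conjT} they generate a normal subgroup $U\subset G^0$. In $G/U$ each $T_{ij}$ has a single image $\bar\tau_{ij}=\bar\tau_{ji}$, with $\bar\tau_{ij}\bar\tau_{jk}\bar\tau_{ij}^{-1}=\bar\tau_{ik}$ and with disjoint ones commuting. Conjugation by $\bar\tau_{ij}$ exchanges $\bar\tau_{jk}$ and $\bar\tau_{ik}$ and fixes the other generators, so $\bar\tau_{ij}^2$ is central. All $\bar\tau_{ij}$ are conjugate, so $z=\bar\tau_{ij}^2$ does not depend on $i,j$. The group $(G/U)/\langle z\rangle$ is generated by the $\bar\tau_{i,i+1}$, since the other $\bar\tau_{ik}$ arise from them by iterated conjugation. These are involutions, adjacent ones are braided and the others commute: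 these are the Coxeter relations of $S_n$. So the group is a quotient of $S_n$ that maps onto $S_n$ by $\theta$, and $\theta$ is an isomorphism on it. An element of $G^0/U$ is therefore $z^b$, and $0=\deg z^b=2b$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:conj}}

\emph{Abelianization.} The sequence $0\to\mathcal R_n\to\mathbb Z^n\to\mathbb Z\to0$ splits, so $\Pi\otimes\mathcal R_n$ is the subgroup of $\Pi^n$ of vectors with sum zero, and it is the direct sum of the copies $\Pi\otimes(e_i-e_{i+1})$ of $\Pi$. By Lemma~\ref{lem:generation}, $v$ induces a homomorphism $\operatorname{Ab}G^0\to\Pi\otimes\mathcal R_n$. Each $c(a,b)$ is a commutator of elements of $G^0$ and vanishes in $\operatorname{Ab}G^0$. By \eqref{eq:p}--\eqref{eq:comp}, the class of $u_{ij}(a;p)$ is independent of $p$ and additive in $a$, with $u_{ji}(a)=-u_{ij}(a)$ and $u_{ik}(a)=u_{ij}(a)+u_{jk}(a)$. Hence $a\otimes(e_i-e_{i+1})\mapsto u_{i,i+1}(a)$ defines a homomorphism $\Pi\otimes\mathcal R_n\to\operatorname{Ab}G^0$ sending $a\otimes(e_i-e_j)$ to $u_{ij}(a)$ for all $i\ne j$. It is onto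 by Lemma~\ref{lem:generation}, and its composite with $v$ is the identity, so it is an isomorphism with inverse $v$. Thus
\[
v:\operatorname{Ab}G^0\to\Pi\otimes\mathcal R_n=(\mathbb Z^2/\Lambda_k)\otimes\mathcal R_{n_k}
\]
is an isomorphism, equivariant by \eqref{eq:shift}.

\emph{Commutator subgroup.} The group $[G^0,G^0]\subset Z$ is central and generated by the values of $\Omega$ on $v(G^0)$, hence by the elements $\Omega(a(e_i-e_j),b(e_k-e_l))$. If $\{i,j\}$ and $\{k,l\}$ are disjoint, this is $[u_{ij}(a),u_{kl}(b)]=1$ by (R2). If they share one index, changing signs of the arguments gives $c(a,b)^{\pm1}$. If they are equal, write $e_i-e_j=(e_i-e_h)+(e_h-e_j)$ in the second argument, with a third index $h$; the result is a product of two terms $c(a,b)^{\pm1}$. So $[G^0,G^0]$ is generated by the $c(a,b)$, and since $\Pi=\langle\lambda,\mu\rangle$, by $c(\mu,\mu)$, $c(\lambda,\lambda)$ and $c(\mu,\lambda)=c(\lambda,\mu)^{-1}$. Without further information $c(\mu,\lambda)$ could have any order; \eqref{eq:claim} gives $c(\mu,\lambda)=c(\lambda,\lambda)$. So $[G^0,G^0]$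 is generated by the commuting elements
\[
x=c(\mu,\mu),\qquad y=c(\lambda,\lambda)
\]
with $x^2=y^2=1$, and it is a quotient of $(\mathbb Z_2)^2$. \qed

\begin{remark}
A surjective endomorphism of a finitely generated abelian group is injective. Applied to $\phi_k\circ v^{-1}$, this shows that the surjection $\phi_k$ of Section~\ref{sub:guess} is itself an isomorphism.
\end{remark}

\section{The commutator subgroup}\label{sec:comm}

We prove Theorem~\ref{thm:strong}(b). Let $\mathcal H=\{h\in\operatorname{Hom}(\Pi,\mathbb Z_2):h(\mu)=1\}$. An element of $\mathcal H$ is determined by $h(\lambda)$, so $|\mathcal H|\le2$. We show that $[G^0,G^0]\simeq(\mathbb Z_2)^{|\mathcal H|}$ and then that $|\mathcal H|=r$.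

\emph{Lower bound.} By Theorem~\ref{thm:strong}(a) and Lemma~\ref{lem:clifford}, each $h\in\mathcal H$ gives a homomorphism $\Psi_h$ on $G$ with $\Psi_h(c(a,b))=(-1)^{h(a)h(b)}$. If $\mathcal H=\{h\}$, then $\Psi_h(x)=-1$, so $[G^0,G^0]$ maps onto $\{\pm1\}$. If $\mathcal H=\{h_1,h_2\}$ with $h_1(\lambda)=0$ and $h_2(\lambda)=1$, then $(\Psi_{h_1},\Psi_{h_2})$ sends $x$ to $(-1,-1)$ and $y$ to $(1,-1)$, so $[G^0,G^0]$ maps onto $(\mathbb Z_2)^2$.

\emph{Upper bound.} For $|\mathcal H|=2$ this is Theorem~\ref{thm:conj}. Let $|\mathcal H|\le1$. Since $[G^0,G^0]$ is an elementary abelian $2$-group, it suffices to show that it has at most $|\mathcal H|$ nonzero homomorphisms $\chi$ to $\mathbb Z_2$. Given $\chi\neq0$, let $B=\chi\circ c:\Pi\times\Pi\to\mathbb Z_2$. It is bilinear, symmetric by \eqref{eq:skew}, and by \eqref{eq:claim}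
\[
B(\mu,\mu)=\chi(x),\qquad B(\mu,\lambda)=B(\lambda,\lambda)=\chi(y).
\]
Suppose $\chi(x)=0$. Then $\chi(y)=1$, and the homomorphisms $B(\lambda,\cdot)$ and $B(\lambda+\mu,\cdot)$ both send $\mu$ to $1$ and send $\lambda$ to $1$ and $0$ respectively. They are two distinct elements of $\mathcal H$, contrary to $|\mathcal H|\le1$. So $\chi(x)=1$, and $h_\chi=B(\mu,\cdot)$ lies in $\mathcal H$. It determines $\chi$, because $\chi(x)=1$ and $\chi(y)=h_\chi(\lambda)$. Thus $\chi\mapsto h_\chi$ is injective.

\emph{Counting $\mathcal H$.} The elements of $\mathcal H$ are those among the homomorphisms $(p,q)\mapsto q$ and $(p,q)\mapsto p+q$ from $\mathbb Z^2$ to $\mathbb Z_2$ that vanish on $\Lambda_k$. Since $H_1(X)=0$, the universal coefficient theorem gives $H^2(X;\mathbb Z_2)=\operatorname{Hom}(H_2(X),\mathbb Z_2)$, so an integral class reduces to $0$ mod $2$ if and only if it takes even values on $H_2(X)$. Recall that $c_1(K_X)\equiv w_2(X)\bmod2$ and that $X$ is spin if and only if $w_2(X)=0$. The first homomorphism vanishes on $\Lambda_k$ if and only if $R_k\equiv0$;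 as $R_k=c_1(K_X)+3L_k\equiv w_2(X)+k\,c_1(L)$, this is condition (ii). The second vanishes on $\Lambda_k$ if and only if $L_k+R_k\equiv0$; as $L_k+R_k=c_1(K_X)+4L_k\equiv w_2(X)$, this is condition (i). Hence $|\mathcal H|=r$, and Theorem~\ref{thm:strong}(b) is proved. \qed

\begin{thebibliography}{9}

\bibitem{A} D. Auroux, \emph{Invent. Math.} \textbf{139} (2000).

\bibitem{ADKY} D. Auroux, S. K. Donaldson, L. Katzarkov, M. Yotov, \emph{Fundamental groups of complements of plane curves and symplectic invariants}, arXiv:math/0203183 (2002).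

\bibitem{AK} D. Auroux, L. Katzarkov, \emph{Invent. Math.} \textbf{142} (2000).

\end{thebibliography}
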